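# Harmonic cocycles on elementary groups over rngs without unit

## 1. The guess that a harmonic cocycle only sees the abelianization

Let $\Gamma$ be a group generated by a finite symmetric family $S$. "Family" means that elements are counted with multiplicity, and symmetric means that $s$ and $s^{-1}$ occur equally often.

**Definition (cocycles).** Let $\pi$ be an orthogonal or unitary representation of $\Gamma$ on a Hilbert space $\mathcal H$. A $1$-cocycle is a map $b\colon\Gamma\to\mathcal H$ with $b(xy)=b(x)+\pi(x)b(y)$ for all $x,y$. It is harmonic (with respect to $S$) if $\sum_{s\in S}b(s)=0$. It is an additive homomorphism if $b(xy)=b(x)+b(y)$ for all $x,y$. The group has Shalom's property $\mathrm H_{\mathrm T}$ if every harmonic $1$-cocycle is an additive homomorphism.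

A cocycle is the same thing as an affine isometric action $v\mapsto \pi(g)v+b(g)$. We shall constantly use $b(1)=0$, $b(g^{-1})=-\pi(g^{-1})b(g)$ and $\|b(gh)\|\le\|b(g)\|+\|b(h)\|$. An additive homomorphism has $b(s^{-1})=-b(s)$, so it is automatically harmonic.

**Definition (rngs and elementary groups).** A rng is an associative ring that need not have an identity. For a rng $\mathcal R$ let $\mathcal R^2$ be the additive span of all products $ab$ with $a,b\in\mathcal R$. The unitization is $\mathbb Z\oplus\mathcal R$. The group $\mathrm{EL}_n(\mathcal R)\subset\mathrm{GL}_n(\mathbb Z\oplus\mathcal R)$ is generated by the matrices $E_{ij}(r)=1+re_{ij}$ with $i\ne j$, $r\in\mathcal R$.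

Examples of rngs: $2\mathbb Z$, generated by $t_1=2$; the group $\mathbb Z^d$ with zero multiplication; and the free commutative rng $\mathbb Z\langle t_1,\dots,t_d\rangle$, which consists of the polynomials in $\mathbb Z[t_1,\dots,t_d]$ with zero constant term. In the last one $\mathcal R/\mathcal R^2\cong\mathbb Z^d$, spanned by the linear terms.

Suppose $\mathcal R$ is generated as a rng by $t_1,\dots,t_d$. With $[g,h]=ghg^{-1}h^{-1}$ one has, for distinct $i,j,l$,
$$[E_{ij}(a),E_{jl}(b)]=E_{il}(ab).$$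
If $n\ge3$, then $E_{ij}(t_kw)=[E_{iu}(t_k),E_{uj}(w)]$ with $u\ne i,j$. By induction on the degree of monomials, the family $S=\{E_{ij}(\pm t_k):i\ne j,\ 1\le k\le d\}$ generates $\mathrm{EL}_n(\mathcal R)$. Harmonicity is always taken with respect to this $S$.

Ozawa ("A substitute for Kazhdan's property (T) for universal non-lattices", arXiv:2207.05272) conjectured that $\mathrm{EL}_n(\mathbb Z\langle t_1,\dots,t_d\rangle)$ has property $\mathrm H_{\mathrm T}$. No range of $n$ is specified there; we read it as "for every $d\ge1$ and every sufficiently large $n$".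

Is it plausible? Property $\mathrm H_{\mathrm T}$ says that a harmonic cocycle only sees the abelianization. It is known that $\mathrm H_{\mathrm T}$ coincides with Kazhdan's property (T) for groups with finite abelianization, and that finitely generated nilpotent groups have it. A matrix group over $\mathbb Z\langle t_1,\dots,t_d\rangle$ has nilpotent quotients, coming from $\mathcal R/\mathcal R^3$ and its analogues, and quotients such as finite index subgroups of $\mathrm{SL}_n(\mathbb Z)$. So the guess is yes. Let us test it.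

**Lemma 1.** Let $\pi$ be an orthogonal or unitary representation of $\Gamma$. (a) If $\sum_{s\in S}(1-\pi(s))\xi=0$, then $\xi$ is $\Gamma$-invariant. (b) If $b$ is a harmonic cocycle and $b(gh)=b(hg)$ for all $g,h$, then $b$ is an additive homomorphism.

Proof. (a) We have $\|\xi-\pi(s)\xi\|^2=2\,\mathrm{Re}\langle(1-\pi(s))\xi,\xi\rangle$. Summing over $s$ gives $\sum_s\|(1-\pi(s))\xi\|^2=0$, so all generators fix $\xi$.

(b) The equation $b(gh)=b(hg)$ reads $b(g)+\pi(g)b(h)=b(h)+\pi(h)b(g)$, that is, $(1-\pi(h))b(g)=(1-\pi(g))b(h)$. Sum over $g\in S$. The left side vanishes by harmonicity, so $\sum_{g\in S}(1-\pi(g))b(h)=0$ and $b(h)$ is invariant by (a), for every $h$. Hence $b(gh)=b(g)+\pi(g)b(h)=b(g)+b(h)$. $\blacksquare$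

First test: $\mathcal R^2=0$. Then $(1+A)(1+B)=1+A+B$ for matrices over $\mathcal R$, so $\mathrm{EL}_n(\mathcal R)$ is abelian and Lemma 1(b) applies.

Second test: $\mathcal R^3=0$ and $n\ge3$. Here $(1+A)(1+B)=(1+AB-BA)(1+B)(1+A)$, because all triple products vanish. So $[1+A,1+B]=1+(AB-BA)$, which has entries of $AB-BA$ in $\mathcal R^2$ and therefore commutes with every $1+D$. The group is nilpotent of class at most $2$, and the next lemma applies. We shall need it again at the very end.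

**Lemma 2.** Let $Q$ be a nilpotent group of class at most $2$, generated by a finite symmetric family $S$. Every harmonic cocycle on $Q$ is an additive homomorphism.

Proof. Let $c\in Q$ be central. From $b(cg)=b(gc)$ we get $(1-\pi(c))b(g)=(1-\pi(g))b(c)$. Summing over $g\in S$ and using harmonicity and Lemma 1(a), $b(c)$ is invariant. So the right side is $0$ for every $g$, and $\pi(c)$ fixes $b(g)$ for all $g\in Q$.

Now let $c=[g,h]$, which is central. Since $\pi(c)b(c)=b(c)$, $b(c^r)=r\,b(c)$ for $r\ge1$. In class $2$ the commutator is multiplicative in each variable, so $c^{k^2}=[g^k,h^k]$ and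
$$k^2\|b(c)\|=\|b([g^k,h^k])\|\le2\|b(g^k)\|+2\|b(h^k)\|\le2k(\|b(g)\|+\|b(h)\|).$$
Letting $k\to\infty$ gives $b(c)=0$. Elements of $[Q,Q]$ are central and fix $b(Q)$, so $b$ is a homomorphism on $[Q,Q]$ and vanishes there. Finally $gh=c\,hg$ with $c=[g,h]$, so $b(gh)=b(c)+\pi(c)b(hg)=b(hg)$, and Lemma 1(b) finishes. $\blacksquare$

Third test: $\mathcal R=\mathbb Z$ with $t_1=1$, $n\ge3$. Then $\Gamma=\mathrm{SL}_n(\mathbb Z)$ has property (T), so by the Delorme–Guichardet theorem every cocycle is a coboundary $b(g)=\pi(g)\xi-\xi$. If it is harmonic, Lemma 1(a) makes $\xi$ invariant, and $b=0$.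

Fourth test, where the guess fails: $n=2$, $\mathcal R=2\mathbb Z$. The group $\mathrm{EL}_2(2\mathbb Z)$ is generated by $x=E_{12}(2)$ and $y=E_{21}(2)$, and it is free on them by Sanov's theorem. So we may prescribe $\pi(x)=\pi(y)=-1$ on $\mathcal H=\mathbb R$ and $b(x)=1$, $b(y)=-1$. Then $b(x^{-1})=1$ and $b(y^{-1})=-1$, hence $\sum_{s\in S}b(s)=1+1-1-1=0$. But $b(x^2)=b(x)-b(x)=0\neq 2b(x)$. So a proof must use the relations that exist for larger $n$. We shall use a great many indices.

## 2. Statements, and the elements of the group ring that they involve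

From now on $\mathcal R$ is an associative rng, commutative or not, generated as a rng by $t_1,\dots,t_d$; $\Gamma=\mathrm{EL}_n(\mathcal R)$; $S=\{E_{ij}(\pm t_k)\}$ is a family counted with multiplicity (for $\mathbb Z\langle t_1,\dots,t_d\rangle$ its members are distinct). The threshold is
$$n_0(d):=10^{40}d^{14}.$$
In the real group ring $\mathbb R[\Gamma]$, with $g^*=g^{-1}$, put
$$\Delta_{ij}=\sum_k\big(2-E_{ij}(t_k)-E_{ij}(-t_k)\big),\qquad\Delta=\sum_{i\ne j}\Delta_{ij}=\sum_{s\in S}(1-s),$$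
$$\Delta^{(2)}=\sum_{i\ne j}\sum_{k,l}\big(2-E_{ij}(t_kt_l)-E_{ij}(-t_kt_l)\big),\qquad\mathrm{Sq}=\sum_{i<j}(\Delta_{ij}+\Delta_{ji})^2,$$
$$\mathrm{Comm}=\sum\Delta_{ij}\Delta_{kl}\quad\text{over ordered pairs }((i,j),(k,l))\text{ with }\{i,j\}\ne\{k,l\},\ j\ne k,\ i\ne l.$$
For the pairs occurring in $\mathrm{Comm}$ the subgroups $E_{ij}(\mathcal R)$ and $E_{kl}(\mathcal R)$ commute.

For self-adjoint $A\in\mathbb R[\Gamma]$, "$A\ge0$ in $C^*(\Gamma)$", the full group $C^*$-algebra, means that $\pi(A)\ge0$ for every unitary representation $\pi$ of $\Gamma$. For instance $2-g-g^{-1}=(1-g)^*(1-g)\ge0$. A product of commuting positive operators is positive, so $\mathrm{Comm}\ge0$.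

**Theorem 3.** If $n\ge n_0(d)$, every harmonic $1$-cocycle on $\Gamma$ (with respect to $S$) is an additive homomorphism. In particular $\mathrm{EL}_n(\mathbb Z\langle t_1,\dots,t_d\rangle)$ has property $\mathrm H_{\mathrm T}$ for all $d\ge1$ and $n\ge n_0(d)$.

**Theorem 4.** If $n\ge n_0(d)$, then in $C^*(\Gamma)$, with $\varepsilon=1/(1179648\,d^3)$,
$$\Delta^2\ \ge\ \mathrm{Sq}+\tfrac12\mathrm{Comm}+\varepsilon(n-2)\Delta^{(2)}.$$
In particular $\Delta^2\ge\varepsilon(n-2)\Delta^{(2)}$.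

**Corollary 5.** If $n\ge n_0(d)$, then $\mathrm{EL}_n(\mathcal R)$ has property (T) if and only if $\mathcal R/\mathcal R^2$ is finite.

So the conjecture, read as above, is true, and for $n\ge n_0(d)$ the harmonic cocycles are exactly the additive homomorphisms that are cocycles. The threshold is not claimed to be optimal, and the range $3\le n<n_0(d)$ is not decided here.

## 3. From operator inequalities to harmonic cocycles

How can an inequality in $C^*(\Gamma)$ say anything about cocycles? Let $b$ be a cocycle for $\pi$ on $\mathcal H$. If $\mathcal H$ is complex, view it as a real Hilbert space with inner product $\mathrm{Re}\langle\cdot,\cdot\rangle$. Extend $b$ linearly to $\mathbb R[\Gamma]$. The augmentation of $\sum A(g)g$ is $\sum A(g)$. If $\zeta$ has augmentation $0$, then $b(x\zeta)=\sum_y\zeta(y)(b(x)+\pi(x)b(y))=\pi(x)b(\zeta)$, so $b(\xi\zeta)=\pi(\xi)b(\zeta)$ for all $\xi\in\mathbb R[\Gamma]$. For $A$ of augmentation $0$ put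
$$\varphi(A)=-\tfrac12\sum_gA(g)\|b(g)\|^2 .$$

**Lemma 6.** (a) For $\xi,\zeta$ of augmentation $0$,
$$\varphi(\xi^*\zeta)=\langle b(\xi),b(\zeta)\rangle.\tag{1}$$
(b) If $A=A^*\in\mathbb R[\Gamma]$ has augmentation $0$ and $A\ge0$ in $C^*(\Gamma)$, then $\varphi(A)\ge0$.

Proof. (a) From $b(y)=b(x)+\pi(x)b(x^{-1}y)$ we get $\|b(x^{-1}y)\|^2=\|b(y)-b(x)\|^2=\|b(x)\|^2+\|b(y)\|^2-2\langle b(x),b(y)\rangle$. Multiply by $-\frac12\xi(x)\zeta(y)$ and sum. The first two terms drop out because $\xi$ and $\zeta$ have augmentation $0$.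

(b) By Schoenberg's theorem $g\mapsto e^{-t\|b(g)\|^2}$ is positive definite for each $t>0$: the kernel $e^{-t\|b(x)-b(y)\|^2}$ equals $e^{-t\|b(x)\|^2}e^{-t\|b(y)\|^2}e^{2t\langle b(x),b(y)\rangle}$, and the exponential of a positive definite kernel is positive definite. The function has value $1$ at $g=1$, so it defines a state on $C^*(\Gamma)$, and $\sum_gA(g)e^{-t\|b(g)\|^2}\ge0$. As $\sum A(g)=0$,
$$0\le\frac1t\sum_gA(g)\big(e^{-t\|b(g)\|^2}-1\big)\ \longrightarrow\ -\sum_gA(g)\|b(g)\|^2=2\varphi(A)\qquad(t\downarrow0).\ \blacksquare$$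

If $b$ is harmonic, then $b(\Delta)=|S|\,b(1)-\sum_{s}b(s)=0$, and (1) gives $\varphi(\Delta^2)=\|b(\Delta)\|^2=0$. So whatever nonnegative expression we fit below $\Delta^2$ is killed by $\varphi$.

The first inequality to try is a spectral gap $\Delta^2\ge\epsilon\Delta$ with $\epsilon>0$, which would give $\varphi(\Delta)=0$ and hence $b=0$. For $\mathcal R=\mathbb Z\langle t_1,\dots,t_d\rangle$ it is false. The map sending $1+A\in\Gamma$ to the coefficient of $t_1$ in the entry $A_{12}$ is a homomorphism onto $\mathbb Z$, because $(1+A)(1+B)=1+A+B+AB$ and $AB$ has entries in $\mathcal R^2$. Composing with $k\mapsto e^{i\theta k}$ sends $\Delta$ to $\delta=2-2\cos\theta$, and $\delta^2\ge\epsilon\delta$ fails for small $\theta\ne0$. This character sends $\Delta^{(2)}$ to $0$. That suggests asking for $\Delta^2\ge\epsilon\Delta^{(2)}$ instead, which yields $b(E_{ij}(t_kt_l))=0$.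

That alone does not finish the argument. The set $\{g:b(g)=0\}$ is the stabilizer of the origin for the affine action, and it is in general not normal. For example, let the free group on $x,y$ act on $\mathbb R$ with $\pi(x)=\pi(y)=-1$, $b(x)=0$, $b(y)=1$. Then $b(y^{-1})=1$ and $b(yxy^{-1})=b(y)+\pi(y)b(x)+\pi(yx)b(y^{-1})=1+0+1=2$, although $b(x)=0$. To pass to a quotient we also need to know that certain elements fix the values of $b$. This is why Theorem 4 keeps the terms $\mathrm{Sq}+\frac12\mathrm{Comm}$ on its right side.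

## 4. Sorting $\Delta^2$ by pairs of roots

Write $m=n-2$. For $p\ne q$, with $j,j'$ ranging over the $m$ indices outside $\{p,q\}$, put
$$\mathcal T_{pq}=\sum_j(\Delta_{pj}\Delta_{jq}+\Delta_{jq}\Delta_{pj}),\quad\mathcal C_{pq}=\sum_{j\ne j'}(\Delta_{pj}\Delta_{pj'}+\Delta_{jq}\Delta_{j'q}),\quad\mathcal O_{pq}=\sum_{j\ne j'}\Delta_{pj}\Delta_{j'q}.$$

**Lemma 7.** For $n\ge4$,
$$\mathrm{Comm}=\sum_{p\ne q}\Big(\tfrac1{m-1}\mathcal C_{pq}+\mathcal O_{pq}\Big),\qquad\Delta^2=\mathrm{Sq}+\sum_{p\ne q}\mathcal T_{pq}+\mathrm{Comm}.\tag{2}$$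

Proof. $\Delta^2$ is the sum of $\Delta_{ij}\Delta_{kl}$ over all ordered pairs of roots $(i,j)$, $(k,l)$. Those with $\{i,j\}=\{k,l\}$ add up to $\mathrm{Sq}$. The rest fall into these types.

* Chains: $j=k$ or $i=l$. Both cannot hold, since the unordered pairs differ. The product $\Delta_{pj}\Delta_{jq}$ (with $p\ne q$ automatically) and the product $\Delta_{jq}\Delta_{pj}$ occur exactly once each, in $\mathcal T_{pq}$.
* Pairs sharing only the first index, $((p,j),(p,j'))$. They occur in $\mathcal C_{pq}$ for each $q\notin\{p,j,j'\}$, hence $n-3=m-1$ times. Pairs sharing only the second index, $((j,q),(j',q))$, occur once for each $p\notin\{q,j,j'\}$, again $m-1$ times.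
* Four distinct indices, $((p,j),(j',q))$. They occur exactly once, in $\mathcal O_{pq}$.

The last two types are precisely the pairs in $\mathrm{Comm}$. $\blacksquare$

So the only terms of doubtful sign are the chains $\mathcal T_{pq}$, and we may spend half of $\mathrm{Comm}$ on them. Fix $p\ne q$ and $k,l$, and put
$$x_j=E_{pj}(t_k),\qquad y_j=E_{jq}(t_l)\qquad(j\notin\{p,q\}),\qquad z=E_{pq}(t_kt_l).$$
The $x_j$ commute with one another, the $y_j$ commute with one another, $x_j$ commutes with $y_{j'}$ for $j\ne j'$, $z$ commutes with everything, and $x_jy_j=z\,y_jx_j$. We must bound $\sum_j(\Delta_{x_j}\Delta_{y_j}+\Delta_{y_j}\Delta_{x_j})$ below by a multiple of $2-z-z^*$, with help from the commuting products.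

## 5. A single Heisenberg pair and its negative direction

For a unitary $u$ put $\Delta_u=2-u-u^*=(1-u)^*(1-u)$, an operator in $[0,4]$.

**Lemma 8.** Let $x,y,z$ be unitaries in a unital $*$-algebra ($u^*=u^{-1}$), with $z$ commuting with $x,y$ and $xy=zyx$. Put $a=1-x$, $c=1-y$, $Z=2-z-z^*$, $T=\Delta_x\Delta_y+\Delta_y\Delta_x$. Then
$$T=a\Delta_ya^*+a^*\Delta_ya-Z(y+y^*)=c\Delta_xc^*+c^*\Delta_xc-Z(x+x^*).\tag{3}$$
For operators on a Hilbert space, $T\ge-2Z$.

Proof. We have $xyx^*=zy$ and $x^*yx=z^*y$. Expanding,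
$$a^*ya+aya^*=2y-(x+x^*)y-y(x+x^*)+x^*yx+xyx^*,\qquad\Delta_xy+y\Delta_x=4y-(x+x^*)y-y(x+x^*),$$
so $\Delta_xy+y\Delta_x-(a^*ya+aya^*)=2y-x^*yx-xyx^*=Zy$. Taking adjoints gives the same identity with $y^*$ for $y$. With $1$ in place of $y$ the difference is $2\Delta_x-a^*a-aa^*=0$. Combining the three according to $\Delta_y=2-y-y^*$ gives $T-(a\Delta_ya^*+a^*\Delta_ya)=-Z(y+y^*)$. The second formula follows by exchanging $x$ and $y$, which replaces $z$ by $z^*$ and leaves $Z$ and $T$ unchanged. Since $Z\ge0$ commutes with $y+y^*\le2$, $T\ge-2Z$. $\blacksquare$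

The sensible first attempt is to prove $T\ge\epsilon Z$ for each pair separately. It fails, because $T$ need not even be positive. Take
$$x=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad y=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad xy=-yx,\quad z=-1,\quad Z=4.$$
Then $\Delta_x=2(1-x)$, $\Delta_y=2(1-y)$ and $T=4(2-2x-2y+xy+yx)=8(1-x-y)$. As $(x+y)^2=2$ and $x+y$ has trace $0$, $T$ has the eigenvalue $8(1-\sqrt2)<0$.

Averaging over many independent copies does not help by itself. On $(\mathbb C^2)^{\otimes m}$ let $x_j,y_j$ act on the $j$-th factor, let $v_0$ be a unit vector with $(x+y)v_0=\sqrt2\,v_0$, and take $v=v_0^{\otimes m}$. Every $T_j$ has expectation $8(1-\sqrt2)$ at $v$. But the mixed products notice: from $x(x+y)+(x+y)x=2$ we get $\langle xv_0,v_0\rangle=1/\sqrt2$, similarly for $y$, so for $j\ne k$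
$$\langle\Delta_{x_j}\Delta_{y_k}v,v\rangle=(2-\sqrt2)^2=6-4\sqrt2>0 .$$
There are $m(m-1)$ of these against $m$ chain terms. Adding $\frac12(m-1)$ times their average to the average of the $T_j$ gives a positive number once $m\ge21$, since $8(\sqrt2-1)<3.32$ and $10(6-4\sqrt2)>3.43$.

The mixed products alone are not enough either. Let $e_0=(1,0)$, so $xe_0=e_0$, and take $v=e_0^{\otimes m}$. Then $\Delta_{x_j}v=0$, so all $T_j$ and all mixed products have expectation $0$, while $Z=4$. What is positive there is $\langle\Delta_{y_j}\Delta_{y_k}v,v\rangle=2\cdot2=4$. So we need all three kinds of terms, and together they suffice.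

## 6. An inequality for many Heisenberg pairs with the same center

**Definition (Heisenberg family).** A Heisenberg family of size $m\ge2$ consists of unitaries $x_1,\dots,x_m,y_1,\dots,y_m,z$ on a Hilbert space such that $z$ commutes with everything, the $x_j$ commute among themselves, the $y_j$ commute among themselves, $x_jy_k=y_kx_j$ for $j\ne k$, and $x_jy_j=z\,y_jx_j$.

The tensor power of the $2\times2$ matrices above, with $z=-1$, is an example. For such a family put $Z=2-z-z^*$, $T_j=\Delta_{x_j}\Delta_{y_j}+\Delta_{y_j}\Delta_{x_j}$, and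
$$\bar T=\tfrac1m\sum_jT_j,\quad\bar C=\tfrac1{m(m-1)}\sum_{j\ne k}(\Delta_{x_j}\Delta_{x_k}+\Delta_{y_j}\Delta_{y_k}),\quad\bar O=\tfrac1{m(m-1)}\sum_{j\ne k}\Delta_{x_j}\Delta_{y_k},$$
$$X=\tfrac1m\sum_j\Delta_{x_j},\qquad Y=\tfrac1m\sum_j\Delta_{y_j}.$$
Then $\bar C,\bar O\ge0$, and $0\le X,Y\le4$.

**Proposition 9.** If $0<\eta\le1$ and $m\ge10^{35}\eta^{-14}$, then
$$G:=\bar T+\eta\bar C+\tfrac12(m-1)\bar O\ \ge\ \frac{\eta^3}{147456}\,Z.$$

The gain comes from looking at all commutators at once. The sum of the $m$ commutators $x_jy_j-y_jx_j$ is $(z-1)\sum_jy_jx_j$. When the $y_jx_j$ add up coherently, this is of size $m\sqrt Z$. On the other hand, if $\sum_j(1-x_j)(1-y_j)$ and its reverse are squared, the off-diagonal terms can be regrouped so that they are controlled by $\bar O$. This produces a positive term of order $mZ$, against a loss of only $2Z$. It is useless only where the sums $\sum_jy_j^{\pm1}x_j^{\pm1}$ nearly cancel, and there $X+Y$ is bounded below, so $\bar C$ helps.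 If $Z$ is not small, what $\bar C$ contributes this way does not beat the loss $2Z$, and an uncertainty argument takes over.

**Step 1: reduction to scalar $z$.** The aim is to treat $Z$ as a number. Let $\mathcal A$ be the $C^*$-algebra generated by the $x_j,y_j$. It contains $z=x_1y_1x_1^*y_1^*$, which is central. A self-adjoint element of $\mathcal A$ is positive if and only if its image in every irreducible representation is positive. In an irreducible representation the image of $z$ is scalar by Schur's lemma, and the images still form a Heisenberg family. So assume $z$ is scalar; then $Z=|1-z|^2\in[0,4]$. By Lemma 8, $\bar T\ge-2Z$.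

**Step 2: the collective gain.** The aim is the operator inequality (4) below. Let $a_j=1-x_j$, $c_j=1-y_j$, $F_j=a_jc_j$, $G_j=c_ja_j$. Then
$$F_j-G_j=x_jy_j-y_jx_j=(z-1)y_jx_j .$$
Let $j\ne k$ and let $v$ be any vector. Since $c_k^*$ commutes with $c_j$ and with $a_j$, $F_jF_k^*=a_jc_jc_k^*a_k^*=(a_jc_k^*)(c_ja_k^*)$, so
$$\mathrm{Re}\langle F_jF_k^*v,v\rangle=\mathrm{Re}\langle c_ja_k^*v,c_ka_j^*v\rangle\le\tfrac12\big(\|c_ja_k^*v\|^2+\|c_ka_j^*v\|^2\big)=\tfrac12\langle(\Delta_{x_k}\Delta_{y_j}+\Delta_{x_j}\Delta_{y_k})v,v\rangle .$$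
Likewise $G_jG_k^*=c_ja_ja_k^*c_k^*=(c_ja_k^*)(a_jc_k^*)$, so $\mathrm{Re}\langle G_jG_k^*v,v\rangle=\mathrm{Re}\langle a_jc_k^*v,a_kc_j^*v\rangle$, which has the same bound. Summing over all ordered pairs, with $\|\sum_jF_j^*v\|^2=\sum_{j,k}\langle F_jF_k^*v,v\rangle$,
$$\Big\|\sum_jF_j^*v\Big\|^2\le\sum_j\langle F_jF_j^*v,v\rangle+m(m-1)\langle\bar Ov,v\rangle,$$
and similarly for $G$. Now $\|\alpha\|^2+\|\beta\|^2\ge\frac12\|\alpha-\beta\|^2$, $F_jF_j^*=a_j\Delta_{y_j}a_j^*$ and $G_jG_j^*=c_j\Delta_{x_j}c_j^*$. Hence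
$$\tfrac12Z\Big\|\sum_j(y_jx_j)^*v\Big\|^2\le2m(m-1)\langle\bar Ov,v\rangle+\sum_j\langle(a_j\Delta_{y_j}a_j^*+c_j\Delta_{x_j}c_j^*)v,v\rangle .$$
The hypotheses persist, with $z$ or $\bar z$, if we replace $x$ by $x^*$ in all modes, or $y$ by $y^*$ in all modes, or both. The operators $\bar O$, $X$, $Y$ and the number $Z$ do not change, and $a_j$ becomes $a_j^*$, respectively $c_j$ becomes $c_j^*$. Add the four resulting inequalities. Put
$$\bar U_i=\tfrac1m\sum_jU_{i,j},\qquad(U_{1,j},U_{2,j},U_{3,j},U_{4,j})=(y_jx_j,\ y_jx_j^*,\ y_j^*x_j,\ y_j^*x_j^*).$$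
Each of $a\Delta_ya^*$, $a^*\Delta_ya$, $c\Delta_xc^*$, $c^*\Delta_xc$ occurs twice, so by (3) the last sums add up to the expectation of
$$\sum_j\big(4T_j+2Z(x_j+x_j^*+y_j+y_j^*)\big)=4m\bar T+2Zm(4-X-Y).$$
Dividing $\frac12Zm^2\sum_i\bar U_i\bar U_i^*\le8m(m-1)\bar O+4m\bar T+2Zm(4-X-Y)$ by $4m$,
$$\bar T+2(m-1)\bar O\ge Z\Big[\tfrac m8\sum_i\bar U_i\bar U_i^*-2+\tfrac12(X+Y)\Big].$$
Take $\frac14$ of this plus $\frac34$ of $\bar T\ge-2Z$, and drop the positive term with $X+Y$:
$$\bar T+\tfrac12(m-1)\bar O\ \ge\ Z\Big[\tfrac m{32}\sum_i\bar U_i\bar U_i^*-2\Big].\tag{4}$$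

**Step 3: what $\bar C$ controls.** We have $\sum_{j\ne k}\Delta_{x_j}\Delta_{x_k}=m^2X^2-\sum_j\Delta_{x_j}^2$ and $\Delta_{x_j}^2\le4\Delta_{x_j}$, and the same for $y$. Dividing by $m(m-1)$ and using $X^2+Y^2-\frac12(X+Y)^2=\frac12(X-Y)^2\ge0$,
$$\bar C\ \ge\ X^2+Y^2-\tfrac4{m-1}(X+Y)\ \ge\ \tfrac12(X+Y)^2-\tfrac4{m-1}(X+Y).\tag{5}$$

Now suppose the Proposition fails. Then there is a unit vector $v$ with $\langle Gv,v\rangle<\frac{\eta^3}{147456}Z$. Write $\langle A\rangle=\langle Av,v\rangle$. If $Z=0$, then $\bar T\ge0$, so $G\ge0$, a contradiction. So $Z>0$.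

**Step 4: the case $Z<\eta/12$.** The aim is to show that either the collective gain or $\bar C$ is too large. As $\langle G\rangle<Z$, (4) gives
$$\tfrac m{32}Z\sum_i\|\bar U_i^*v\|^2+\eta\langle\bar C\rangle<3Z,\qquad\text{so}\qquad\sum_i\|\bar U_i^*v\|^2<\tfrac{96}m,\quad\langle\bar C\rangle<\tfrac{3Z}\eta<\tfrac14 .$$
For one mode, $\sum_iU_i=(y+y^*)(x+x^*)$ has self-adjoint part
$$\tfrac12\big[(2-\Delta_x)(2-\Delta_y)+(2-\Delta_y)(2-\Delta_x)\big]=4-2\Delta_x-2\Delta_y+\tfrac12T .$$
Average over the modes, put $\sigma=\langle X+Y\rangle$, and use $\bar T\ge-2Z$ and Cauchy–Schwarz: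
$$4-2\sigma-Z\le4-2\sigma+\tfrac12\langle\bar T\rangle=\mathrm{Re}\sum_i\langle\bar U_i^*v,v\rangle\le2\Big(\sum_i\|\bar U_i^*v\|^2\Big)^{1/2}\le2\sqrt{96/m}\le1 .$$
As $Z<\frac1{12}$, $\sigma\ge1$. Since $\langle(X+Y)^2\rangle\ge\sigma^2$, (5) gives $\langle\bar C\rangle\ge\sigma\big(\frac\sigma2-\frac4{m-1}\big)\ge\frac12-\frac4{m-1}\ge\frac14$, a contradiction.

**Step 5: the case $Z\ge\eta/12$, and an uncertainty bound.** From here on put $\lambda=\eta/96\le1$ and $R=X+Y$. The aim of this step is $R\ge\lambda$. For one mode and any $\xi$,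
$$(xy-yx)\xi=x(y-1)\xi+(x-1)\xi-y(x-1)\xi-(y-1)\xi .$$
The left side has norm $|z-1|\|\xi\|=\sqrt Z\|\xi\|$, so
$$\sqrt Z\|\xi\|\le2\|(x-1)\xi\|+2\|(y-1)\xi\|\le2\sqrt{2\langle(\Delta_x+\Delta_y)\xi,\xi\rangle}.$$
Hence $\Delta_{x_j}+\Delta_{y_j}\ge Z/8$ for each $j$, and $R\ge Z/8\ge\lambda$.

Let us record what the assumption on $v$ gives. Since $\frac{\eta^3}{147456}=\frac{\eta\lambda^2}{16}$ and $Z\le4$,
$$\langle G\rangle<\tfrac14\eta\lambda^2<1.\tag{6}$$
As $\bar T\ge-2Z\ge-8$ and $\bar C\ge0$, we get $\frac12(m-1)\langle\bar O\rangle\le9$, so $\langle\bar O\rangle\le20/m$. Also, from $m\ge10^{35}\eta^{-14}$, $\lambda\sqrt m\ge3\cdot10^{15}\eta^{-6}$.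

**Step 6: $X$ and $Y$ nearly annihilate each other at $v$.** Write $YXY=m^{-3}\sum_{i,j,k}\Delta_{y_i}\Delta_{x_j}\Delta_{y_k}$. The terms with $j\notin\{i,k\}$ are products of commuting positive operators, each at most $4\Delta_{x_j}\Delta_{y_k}$. For given $j\ne k$ there are fewer than $m$ choices of $i$, so these terms sum to at most $4m\sum_{j\ne k}\Delta_{x_j}\Delta_{y_k}\le4m^3\bar O$. The remaining terms have a self-adjoint sum (the difference of two self-adjoint operators), number at most $2m^2$, and have norm at most $64$ each. Thus $YXY\le4\bar O+128/m$, so $\langle YXY\rangle\le208/m$, and since $X^2\le4X$,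
$$\|XYv\|^2=\langle YX^2Y\rangle\le4\langle YXY\rangle\le832/m,\qquad\|XYv\|\le29/\sqrt m .$$
By the same argument with $x$ and $y$ exchanged, $\|YXv\|\le29/\sqrt m$.

**Step 7: splitting $v$ into an $X$-part and a $Y$-part.** The operator $R$ is invertible. Let $w=R^{-1}v$; then $\|w\|\le1/\lambda$ and $v=Xw+Yw$. We want $XYw$ and $YXw$ to be small.

First, $[\Delta_{x_j},\Delta_{y_j}]=[x_j+x_j^*,y_j+y_j^*]$ has norm at most $8$. As modes with different indices commute,
$$\|[X,Y]\|\le\tfrac8m,\qquad\|[Y,\Delta_{x_j}]\|=\tfrac1m\|[\Delta_{y_j},\Delta_{x_j}]\|\le\tfrac8m .$$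
From $XYR^{-1}=R^{-1}XY+R^{-1}[R,XY]R^{-1}$ we get $XYw=R^{-1}XYv+R^{-1}[R,XY]w$. Here $[R,XY]=X[X,Y]+[Y,X]Y$ has norm at most $64/m$; for $YX$ use $[R,YX]=[X,Y]X+Y[Y,X]$. Therefore
$$\|XYw\|,\ \|YXw\|\le\frac{29}{\lambda\sqrt m}+\frac{64}{\lambda^2m}\le\kappa:=\frac{32}{\lambda\sqrt m},$$
because $\lambda\sqrt m\ge64/3$. Moreover $\kappa\le1.1\cdot10^{-14}\eta^6\le\lambda/2$. Consequently
$$\|Xw\|^2+\|Yw\|^2=\|v\|^2-2\,\mathrm{Re}\langle Xw,Yw\rangle=1-2\,\mathrm{Re}\langle w,XYw\rangle\le1+\tfrac{2\kappa}\lambda\le2 .$$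

**Step 8: $\langle\bar T\rangle$ is negligible.** We have $\langle T_j\rangle=2\,\mathrm{Re}\langle\Delta_{x_j}v,\Delta_{y_j}v\rangle$. Insert $v=Xw+Yw$ and average over $j$. Using $\Delta_{y_j}^2\le4\Delta_{y_j}$,
$$\tfrac1m\sum_j\|\Delta_{y_j}Xw\|^2\le4\langle YXw,Xw\rangle\le4\sqrt2\,\kappa,\qquad\tfrac1m\sum_j\|\Delta_{x_j}Yw\|^2\le4\sqrt2\,\kappa .$$
The four kinds of terms are bounded as follows, by Cauchy–Schwarz in $j$.

* The average of $\langle\Delta_{x_j}Xw,\Delta_{y_j}Xw\rangle$ has modulus at most $4\sqrt2\,(4\sqrt2\,\kappa)^{1/2}\le13.5\sqrt\kappa$, since $\|\Delta_{x_j}Xw\|\le4\sqrt2$. The same bound holds for $\langle\Delta_{x_j}Yw,\Delta_{y_j}Yw\rangle$.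
* The average of $\langle\Delta_{x_j}Yw,\Delta_{y_j}Xw\rangle$ has modulus at most $4\sqrt2\,\kappa\le5.7\kappa$.
* As $Y$ commutes with $\Delta_{y_j}$,
$$\langle\Delta_{x_j}Xw,\Delta_{y_j}Yw\rangle=\langle\Delta_{y_j}Y\Delta_{x_j}Xw,w\rangle=\langle\Delta_{y_j}\Delta_{x_j}YXw,w\rangle+\langle\Delta_{y_j}[Y,\Delta_{x_j}]Xw,w\rangle,$$
with modulus at most $\frac{16\kappa}\lambda+\frac{32\sqrt2}{m\lambda}\le\frac{18\kappa}\lambda$; the last inequality holds because $\frac{2\kappa}\lambda=\frac{64}{\lambda^2\sqrt m}\ge\frac{32\sqrt2}{m\lambda}$.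

Altogether $|\langle\bar T\rangle|\le2(27\sqrt\kappa+5.7\kappa+18\kappa/\lambda)\le55\sqrt\kappa+48\kappa/\lambda$. With $\kappa\le1.1\cdot10^{-14}\eta^6$ and $\lambda=\eta/96$,
$$|\langle\bar T\rangle|\le6.1\cdot10^{-6}\eta^3+10^{-10}\eta^5\le\frac{\eta^3}{73728}=\tfrac18\eta\lambda^2 .$$

**Step 9: contradiction.** Since $R\ge\lambda$, $R\le R^2/\lambda$ and $\langle R^2\rangle\ge\lambda^2$. As $\lambda(m-1)\ge32$, (5) gives
$$\langle\bar C\rangle\ge\Big(\tfrac12-\tfrac4{\lambda(m-1)}\Big)\langle R^2\rangle\ge\tfrac38\lambda^2 .$$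
Therefore $\langle G\rangle\ge\langle\bar T\rangle+\eta\langle\bar C\rangle\ge-\frac18\eta\lambda^2+\frac38\eta\lambda^2=\frac14\eta\lambda^2$, which contradicts (6). $\blacksquare$

The vector $e_0^{\otimes m}$ of Section 5 shows the situation of Steps 6–9 in its purest form: $Xv=0$, the $T_j$ contribute nothing, and $\bar C$ alone is positive.

## 7. Summing over all roots: proof of Theorem 4

Fix a unitary representation of $\Gamma$, and $p\ne q$. For each $k,l$ the operators $x_j=E_{pj}(t_k)$, $y_j=E_{jq}(t_l)$, $z=E_{pq}(t_kt_l)$ form a Heisenberg family of size $m=n-2$. Denote the corresponding operators by $\bar T^{kl},\bar C^{kl},\bar O^{kl},Z^{kl}$.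

**Step 1: rewrite $\mathcal T_{pq},\mathcal C_{pq},\mathcal O_{pq}$.** Since $\Delta_{pj}=\sum_k\Delta_{E_{pj}(t_k)}$ and $\Delta_{jq}=\sum_l\Delta_{E_{jq}(t_l)}$,
$$\mathcal T_{pq}=m\sum_{k,l}\bar T^{kl},\qquad\mathcal O_{pq}=m(m-1)\sum_{k,l}\bar O^{kl}.$$
In $\mathcal C_{pq}$ the terms with two different $t$-indices are products of commuting positive operators, so we may drop them. What remains is
$$\sum_{j\ne j'}\Big(\sum_k\Delta_{E_{pj}(t_k)}\Delta_{E_{pj'}(t_k)}+\sum_l\Delta_{E_{jq}(t_l)}\Delta_{E_{j'q}(t_l)}\Big)=\frac{m(m-1)}d\sum_{k,l}\bar C^{kl},$$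
because in $\sum_{k,l}$ each summand is repeated $d$ times. Hence $\frac1{m-1}\mathcal C_{pq}\ge\frac md\sum_{k,l}\bar C^{kl}$.

**Step 2: apply Proposition 9 with $\eta=\frac1{2d}$.** The size condition holds: $10^{35}(2d)^{14}=1.6384\cdot10^{39}d^{14}\le n_0(d)-2\le m$. The constant is $\eta^3/147456=1/(1179648\,d^3)=\varepsilon$. So
$$\mathcal T_{pq}+\tfrac1{2(m-1)}\mathcal C_{pq}+\tfrac12\mathcal O_{pq}\ \ge\ m\sum_{k,l}\Big(\bar T^{kl}+\tfrac1{2d}\bar C^{kl}+\tfrac12(m-1)\bar O^{kl}\Big)\ \ge\ \varepsilon m\sum_{k,l}Z^{kl}.$$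

**Step 3: sum over $p\ne q$.** By (2) the left sides add up to $\sum\mathcal T_{pq}+\frac12\mathrm{Comm}=\Delta^2-\mathrm{Sq}-\frac12\mathrm{Comm}$, and the right sides to $\varepsilon(n-2)\Delta^{(2)}$. This is Theorem 4; the last assertion follows from $\mathrm{Sq},\mathrm{Comm}\ge0$. $\blacksquare$

## 8. What a harmonic cocycle must kill and must fix

**Proposition 10.** Let $n\ge n_0(d)$ and let $b$ be a harmonic cocycle on $\Gamma$ for $\pi$.

(A) $b(E_{ij}(t_kt_l))=0$ for all $i\ne j$ and all $k,l$.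

(B) If $s,s'\in S$ belong to different unordered index pairs, then $\pi(s)b(s')=b(s')$.

**Step 1: all positive pieces vanish under $\varphi$.** All elements in Theorem 4 are self-adjoint of augmentation $0$, so Lemma 6(b) gives
$$0=\|b(\Delta)\|^2=\varphi(\Delta^2)\ge\varphi(\mathrm{Sq})+\tfrac12\varphi(\mathrm{Comm})+\varepsilon(n-2)\varphi(\Delta^{(2)}).$$
Each of the three is a sum of terms $\xi^*\xi$ with $\xi$ of augmentation $0$, hence has $\varphi\ge0$ by (1). For $\mathrm{Sq}$ take $\xi=\Delta_{ij}+\Delta_{ji}$. For $\Delta^{(2)}$ take $\xi=1-z$ with $z=E_{ij}(t_kt_l)$. For $\mathrm{Comm}$ take $\xi=(1-s)(1-s')$ with $s=E_{ij}(t_k)$, $s'=E_{i'j'}(t_l)$; these commute, so $\xi^*\xi=\Delta_s\Delta_{s'}$. Therefore all three values are $0$, each single term $\xi^*\xi$ has $\varphi(\xi^*\xi)=\|b(\xi)\|^2=0$, and by (2) also $\varphi\big(\sum_{p\ne q}\mathcal T_{pq}\big)=0$.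

**Step 2: proof of (A).** $0=\|b(1-z)\|^2=\|b(z)\|^2$ for $z=E_{ij}(t_kt_l)$.

**Step 3: proof of (B) for commuting types.** Let $s,s'\in S$ have index pairs as in $\mathrm{Comm}$. Replacing $s$ or $s'$ by its inverse does not change $\Delta_s\Delta_{s'}$, so $b((1-s)(1-s'))=0$ for all choices of signs. Since $1-s'$ has augmentation $0$, $b((1-s)(1-s'))=(1-\pi(s))b(1-s')=-(1-\pi(s))b(s')$. So $\pi(s)b(s')=b(s')$.

**Step 4: proof of (B) for chains.** Let $x=E_{pj}(t_k)$, $y=E_{jq}(t_l)$, $z=E_{pq}(t_kt_l)$, $a=1-x$, $c=1-y$. Lemma 8 holds in the group ring. As $-Z(y+y^*)=-2Z+Z\Delta_y$,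
$$\varphi(T)=\varphi(a\Delta_ya^*)+\varphi(a^*\Delta_ya)-2\varphi(Z)+\varphi(Z\Delta_y).$$
By (A), $\varphi(Z)=\|b(z)\|^2=0$: the one negative term is gone. Next, $z$ commutes with $y$, so $Z\Delta_y=\xi^*\xi$ with $\xi=(1-y)(1-z)$, and $\varphi(Z\Delta_y)\ge0$. Finally
$$a\Delta_ya^*=(ca^*)^*(ca^*)=(c^*a^*)^*(c^*a^*),\qquad a^*\Delta_ya=(ca)^*(ca)=(c^*a)^*(c^*a),$$
so these have $\varphi\ge0$ as well. Thus $\varphi(T)\ge0$ for every chain. The sum of all these $T$ is $\sum_{p\ne q}\mathcal T_{pq}$, on which $\varphi$ vanishes. So $\varphi(T)=0$ for every chain, and $b(ca)=b(c^*a)=b(ca^*)=b(c^*a^*)=0$. In other words $b\big((1-y^{\pm1})(1-x^{\pm1})\big)=0$, that is, $\pi(y^{\pm1})b(x^{\pm1})=b(x^{\pm1})$ for all choices of signs. The second form of (3) gives in the same way $\pi(x^{\pm1})b(y^{\pm1})=b(y^{\pm1})$. Two roots with different unordered pairs either form a chain or are of commuting type, so (B) is proved. $\blacksquare$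

## 9. Descent to a nilpotent quotient: proof of Theorem 3

Nothing in (B) concerns $E_{ij}$ and $E_{ji}$ for the same $\{i,j\}$, so we cannot conclude at once that $\Gamma$ fixes $b(S)$. Instead we pass to a quotient and find that it is nilpotent of class at most $2$. Only $n\ge4$ is used in Lemmas 11 and 12.

For an unordered pair $e$ let $S_e\subset S$ be the generators with index pair $e$, and let
$$\Gamma_e=\langle E_{ij}(r):r\in\mathcal R,\ \{i,j\}\ne e\rangle .$$
Let $N$ be the normal closure in $\Gamma$ of all $E_{ij}(t_kt_l)$. Then $E_{ij}(\mathcal R^2)\subset N$. Indeed $\mathcal R^2$ is additively spanned by monomials of degree at least $2$. Degree $2$ is in the definition. A monomial $w=t_kw'$ of degree at least $3$ gives $E_{ij}(w)=[E_{iu}(t_k),E_{uj}(w')]$ with $u\ne i,j$, which lies in $N$ by induction and normality.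

**Lemma 11.** Let $n\ge4$. For every unordered pair $e$, the group $\Gamma_e$ is generated by $S\setminus S_e$, is normal in $\Gamma$, and contains $N$.

Proof. Take $e=\{1,2\}$.

*Generation.* Let $\{i,j\}\ne e$. We claim there is $u\notin\{i,j\}$ with $\{i,u\}\ne e$ and $\{u,j\}\ne e$. If $\{i,j\}\cap e=\emptyset$, take $u=1$. Otherwise $|\{1,2,i,j\}|=3<n$, and we take $u\notin\{1,2,i,j\}$. Now $E_{ij}(t_kw)=[E_{iu}(t_k),E_{uj}(w)]$, and induction on the degree shows that $E_{ij}(w)\in\langle S\setminus S_e\rangle$ for every monomial $w$ and every $\{i,j\}\ne e$.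

*Normality.* It suffices to conjugate the generators of $\Gamma_e$ by $E_{12}(r')$ and $E_{21}(r')$. For $\{i,j\}\ne e$, direct multiplication gives
$$E_{12}(r')E_{ij}(r)E_{12}(-r')=\begin{cases}E_{2j}(r)E_{1j}(r'r)&\text{if }i=2,\ j\ge3,\\E_{i1}(r)E_{i2}(-rr')&\text{if }j=1,\ i\ge3,\\E_{ij}(r)&\text{otherwise,}\end{cases}$$
and all of these lie in $\Gamma_e$. For $E_{21}$ exchange the indices $1$ and $2$.

*Containment.* The generators $E_{ij}(t_kt_l)$ of $N$ with $\{i,j\}\ne e$ are in $\Gamma_e$ by definition. Also $E_{12}(t_kt_l)=[E_{13}(t_k),E_{32}(t_l)]\in\Gamma_e$, and likewise for $E_{21}$. As $\Gamma_e$ is normal, $N\subset\Gamma_e$. $\blacksquare$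

**Lemma 12.** Let $n\ge4$. The group $Q=\Gamma/N$ is nilpotent of class at most $2$.

Proof. Let $x_{ij}(r)\in Q$ be the image of $E_{ij}(r)$, and $Q_{ij}=Q_{ji}=\langle x_{ij}(\mathcal R),x_{ji}(\mathcal R)\rangle$. For different unordered pairs the subgroups $Q_{ij}$ commute elementwise: the commutator of two root elements is trivial or lies in some $E_{il}(\mathcal R^2)\subset N$. It remains to see that $[x_{ij}(a),x_{ji}(a')]$ is central for all $a,a'\in\mathcal R$.

The device is to conjugate by $g=E_{12}(1)\in\mathrm{GL}_n(\mathbb Z\oplus\mathcal R)$, which need not lie in $\Gamma$. For every $k\ge3$ we have $E_{21}(aa')=[E_{2k}(a),E_{k1}(a')]$. The conjugation formulas above with $r'=1$ give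
$$gE_{21}(aa')g^{-1}=[E_{1k}(a)E_{2k}(a),\ E_{k1}(a')E_{k2}(-a')]\in\Gamma .$$
As $Q_{1k}$ and $Q_{2k}$ commute, its image in $Q$ is
$$[x_{1k}(a),x_{k1}(a')]\,[x_{2k}(a),x_{k2}(-a')].$$
The left side does not involve $k$. Comparing $k$ with another $l\ge3$, $l\ne k$ (possible as $n\ge4$), we find $[x_{1k}(a),x_{k1}(a')]\in Q_{1l}Q_{2l}Q_{2k}$. This product commutes elementwise with $Q_{1k}$. But $[x_{1k}(a),x_{k1}(a')]$ lies in $Q_{1k}$, so it also commutes with every $Q_{ij}$, $\{i,j\}\ne\{1,k\}$. Hence it is central. The same argument with any four distinct indices in place of $1,k,2,l$ shows that all $[x_{ij}(a),x_{ji}(a')]$ are central. So the generators $x_{ij}(r)$ commute pairwise modulo the center, $Q$ modulo its center is abelian, and $[Q,Q]$ is central. $\blacksquare$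

The quotient $Q$ need not be abelian. For $\mathcal R=\mathbb Z\langle t_1,\dots,t_d\rangle$, map $\Gamma$ to $\mathrm{EL}_n(\mathcal R/\mathcal R^3)$. There $1+C$ with $C$ over $\mathcal R^2/\mathcal R^3$ is central, so the image of $N$ consists of matrices $1+C$ with $C$ off-diagonal, whereas $[E_{12}(t_1),E_{21}(t_1)]$ maps to $1+t_1^2(e_{11}-e_{22})$. So the abelian case of Section 1 would not be enough, and Lemma 2 is needed in class $2$.

**Step 1: $N$ acts trivially on the part of $\mathcal H$ that $b$ sees.** Let $n\ge n_0(d)$ and let $b$ be a harmonic cocycle. By (B) every element of $S\setminus S_e$ fixes $b(s)$ for $s\in S_e$. By Lemma 11, $\Gamma_e$ fixes $b(s)$, and so does $N\subset\Gamma_e$. This holds for every $e$, so $N$ fixes $b(s)$ for all $s\in S$. Let $W=\overline{\mathrm{span}}\,\pi(\Gamma)b(S)$. For $\nu\in N$, $\pi(\nu)\pi(g)b(s)=\pi(g)\pi(g^{-1}\nu g)b(s)=\pi(g)b(s)$, so $N$ acts trivially on $W$. Writing elements of $\Gamma$ as words in $S$ shows $b(\Gamma)\subset W$.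

**Step 2: $b$ vanishes on $N$ and descends to $Q$.** By Step 1, $b|_N$ is a homomorphism. For $\nu\in N$ and $g\in\Gamma$,
$$b(g\nu g^{-1})=b(g)+\pi(g)b(\nu)-\pi(g\nu g^{-1})b(g)=\pi(g)b(\nu),$$
since $g\nu g^{-1}\in N$ fixes $b(g)\in W$. This is exactly what was missing in the example at the end of Section 3. By (A) $b$ vanishes on the elements $E_{ij}(t_kt_l)$, so it vanishes on their conjugates, hence on $N$. Thus $b(g\nu)=b(g)+\pi(g)b(\nu)=b(g)$, and $b$ is a cocycle of $Q$ for its representation on $W$. It is harmonic for the image of the family $S$, which is a finite symmetric generating family of $Q$.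

**Step 3: conclusion.** By Lemma 12, $Q$ has class at most $2$, and by Lemma 2 $b$ is an additive homomorphism on $Q$, hence on $\Gamma$. This proves Theorem 3; for $\mathcal R=\mathbb Z\langle t_1,\dots,t_d\rangle$ it is the conjecture for all $d\ge1$ and $n\ge n_0(d)$. $\blacksquare$

## 10. Property (T) and the finiteness of $\mathcal R/\mathcal R^2$

We prove Corollary 5. Let $n\ge n_0(d)$.

**Step 1: $\Gamma^{\mathrm{ab}}$ is finite if and only if $\mathcal R/\mathcal R^2$ is finite.** The group $\Gamma^{\mathrm{ab}}$ is generated by the images of the $E_{ij}(r)$, and $E_{ij}(\mathcal R^2)\subset[\Gamma,\Gamma]$ by the commutator formula. So $\Gamma^{\mathrm{ab}}$ is a quotient of $\bigoplus_{i\ne j}\mathcal R/\mathcal R^2$. Conversely $1+A\mapsto A\bmod\mathcal R^2$ is a homomorphism from $\Gamma$ to the additive group $M_n(\mathcal R/\mathcal R^2)$, because $(1+A)(1+B)=1+A+B+AB$. Its image contains $e_{12}\cdot\mathcal R/\mathcal R^2$.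

**Step 2: if $\mathcal R/\mathcal R^2$ is infinite.** Then $\Gamma^{\mathrm{ab}}$ is an infinite finitely generated abelian group, so $\Gamma$ maps onto $\mathbb Z$. Property (T) passes to quotients and fails for $\mathbb Z$, so $\Gamma$ does not have (T).

**Step 3: if $\mathcal R/\mathcal R^2$ is finite.** By Theorem 3 a harmonic cocycle is an additive homomorphism. It factors through the finite group $\Gamma^{\mathrm{ab}}$ and has values in a torsion-free group, so it is $0$. Let $\pi$ be a unitary representation on $\mathcal H$, let $Z^1(\Gamma,\pi)$ be its space of cocycles, and let $B^1(\Gamma,\pi)$ be the subspace of coboundaries $\partial\xi(g)=\pi(g)\xi-\xi$. A cocycle is determined by its values on $S$, and each $b(g)$ is a bounded linear expression in these values. So $\|b\|^2=\sum_{s\in S}\|b(s)\|^2$ makes $Z^1(\Gamma,\pi)$ a Hilbert space. Using $\pi(s^{-1})b(s)=-b(s^{-1})$ and the symmetry of $S$,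
$$\langle b,\partial\xi\rangle=\sum_{s\in S}\langle b(s),\pi(s)\xi-\xi\rangle=-2\Big\langle\sum_{s\in S}b(s),\xi\Big\rangle .$$
So the harmonic cocycles are exactly the orthogonal complement of $\overline{B^1(\Gamma,\pi)}$ in $Z^1(\Gamma,\pi)$. As they are all $0$, the reduced cohomology $\overline H{}^1(\Gamma,\pi)=Z^1(\Gamma,\pi)/\overline{B^1(\Gamma,\pi)}$ vanishes for every $\pi$. By Shalom's theorem (Y. Shalom, *Rigidity of commensurators and irreducible lattices*, Invent. Math. 141 (2000)), a finitely generated group has (T) if and only if its reduced first cohomology vanishes for all unitary representations. Hence $\Gamma$ has (T). $\blacksquare$
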